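\title{Coefficients beyond the Koebe function for maps with parametric representation on the ball}

\begin{abstract}
Let $S^0(\mathbb{B}^n)$ be the class of normalized univalent maps of the unit ball of $\mathbb{C}^n$ that admit a parametric representation, and let $a_m(f)$ be the coefficient of $z_1^m$ in the first component of $f$. On $\mathbb{B}^2$ the Bieberbach-type bound $|a_m(f)|\le m$ is valid and sharp for $m=2$. We show that it fails for every $m\ge 3$, in every dimension $n\ge 2$: the map $z/(1-z_1)^2$ is not even a local maximum of $\operatorname{Re}a_m$. The counterexamples come from perturbing the Koebe vector field by terms that couple $z_1$ and $z_2$; one coupling, an infinitesimal rotation with a variable factor, can be made almost free of cost.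
\end{abstract}

\section{The question and the answer}

Let $\mathbb{B}^n$ be the unit ball of $\mathbb{C}^n$ for the Hermitian product $\langle z,w\rangle=\sum_j z_j\bar w_j$, and let $\mathbb{D}=\mathbb{B}^1$. Let $S(\mathbb{B}^n)$ be the class of univalent (that is, injective) holomorphic maps $f:\mathbb{B}^n\to\mathbb{C}^n$ with $f(0)=0$ and $df_0=\mathrm{id}$, and let $\mathcal{M}(\mathbb{B}^n)$ be the set of holomorphic maps $h:\mathbb{B}^n\to\mathbb{C}^n$ with
\[
h(0)=0,\qquad dh_0=\mathrm{id},\qquad \operatorname{Re}\langle h(z),z\rangle\ge 0\quad(z\in\mathbb{B}^n).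
\]
A \emph{Herglotz field} is a map $h:\mathbb{B}^n\times[0,\infty)\to\mathbb{C}^n$ such that $h(\cdot,t)\in\mathcal{M}(\mathbb{B}^n)$ for every $t$ and $h(z,\cdot)$ is measurable for every $z$. Its \emph{flow} $v(z,\cdot)$ is the unique locally absolutely continuous solution of
\begin{equation}\label{eq:ode}
\dot v=-h(v,t)\quad\text{for a.e. }t\ge0,\qquad v(z,0)=z .
\end{equation}
The conditions defining $\mathcal{M}$ have a dynamical meaning. Since $\frac{d}{dt}|v|^2=-2\operatorname{Re}\langle h(v,t),v\rangle$, the inequality says that the flow never moves a point outward; the normalization says that the linear part of the flow at the origin is $e^{-t}z$, so that $e^tv(\cdot,t)$ is normalized. The class $S^0(\mathbb{B}^n)$ of maps with \emph{parametric representation}, in the sense of Graham, Hamada and Kohr, consists of those $f\in S(\mathbb{B}^n)$ for which there is a Herglotz field whose flow satisfies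
\[
f(z)=\lim_{t\to\infty}e^tv(z,t)\qquad\text{locally uniformly on }\mathbb{B}^n .
\]
For $n=1$ this class coincides with the classical class $S$ of normalized univalent functions on the disc.

For $f=(f_1,\dots,f_n)\in S^0(\mathbb{B}^n)$ let $a_m(f)$ be the coefficient of $z_1^m$ in $f_1$, so that $f_1(\zeta,0,\dots,0)=\zeta+\sum_{m\ge2}a_m(f)\zeta^m$. Throughout,
\[
k(\zeta)=\frac{\zeta}{(1-\zeta)^2}=\sum_{m\ge1}m\zeta^m,\qquad p(\zeta)=\frac{1-\zeta}{1+\zeta},\qquad F(z)=\frac{z}{(1-z_1)^2}.
\]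
Here $k$ is the Koebe function; from $k'(\zeta)=(1+\zeta)/(1-\zeta)^3$ we get
\begin{equation}\label{eq:koebe}
k'(\zeta)\,\zeta\,p(\zeta)=k(\zeta).
\end{equation}
The first component of $F$ is $k(z_1)$, so $a_m(F)=m$.

It is known that $|a_2(f)|\le2$ for all $f\in S^0(\mathbb{B}^2)$, with equality for $f(z)=(k(z_1),z_2)$. The Koebe function is extremal in other respects as well. Every $f\in S^0(\mathbb{B}^2)$ satisfies $|f(z)|\le k(|z|)$ (Section~\ref{sec:upper}), with equality for $F$ on the positive $z_1$-axis; and Section~\ref{sec:formula} contains a short proof that $\operatorname{Re}a_3\le3$ for a class of fields in which $z_1$ and $z_2$ do not interact at second order. One would therefore guess that the following question, posed in \cite{BR}, has a positive answer.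

\begin{quote}
\emph{Is it true that $|a_m(f)|\le m$ for all $f\in S^0(\mathbb{B}^2)$ and all $m\ge3$?}
\end{quote}

The answer is negative for every $m\ge3$.

\begin{theorem}\label{thm:main}
Let $n\ge2$ and $m\ge3$. The map $F(z)=z/(1-z_1)^2$ belongs to $S^0(\mathbb{B}^n)$ and $a_m(F)=m$. There are a number $Q>0$ and maps $f^\eta\in S^0(\mathbb{B}^n)$, defined for small $\eta>0$, such that $f^\eta\to F$ locally uniformly and
\[
a_m(f^\eta)=m+Q\eta^2+O(\eta^3)\qquad(\eta\to0).
\]
In particular $\sup_{S^0(\mathbb{B}^n)}|a_m|>m$, and $F$ is not a local maximum of $\operatorname{Re}a_m$ on $S^0(\mathbb{B}^n)$.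
\end{theorem}

\begin{proposition}\label{prop:upper}
Let $A_m=\sup_{f\in S^0(\mathbb{B}^2)}|a_m(f)|$. For $m\ge3$,
\[
m<A_m\le\Big(\frac{m+1}{2}\Big)^2\Big(\frac{m+1}{m-1}\Big)^{m-1}.
\]
\end{proposition}

The exact value of $A_m$ is not determined here.

The map $F$ is generated by the field $p(z_1)z$. We perturb this field by terms of size $\eta$ that push a trajectory off the $z_1$-axis and later feed the displacement back into $z_1$; this changes $a_m$ by a \emph{gain} of order $\eta^2$. To stay in $\mathcal{M}$ the field must be corrected on the axis, at a \emph{cost} that is also of order $\eta^2$. The proof consists in winning this competition. Sections~\ref{sec:tame}--\ref{sec:three} settle $m=3$, $n=2$ by an exact formula, Section~\ref{sec:higher} treats $m\ge4$, and Section~\ref{sec:dim} passes to $n\ge3$.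

\section{Fields that end in the Koebe field}\label{sec:tame}

The \emph{Koebe field} $h^0(z)=p(z_1)z$ lies in $\mathcal{M}(\mathbb{B}^n)$, because $\operatorname{Re}\langle h^0(z),z\rangle=|z|^2\operatorname{Re}p(z_1)$ and $\operatorname{Re}p(\zeta)=(1-|\zeta|^2)/|1+\zeta|^2>0$. To keep the limit $t\to\infty$ explicit, we perturb $h^0$ only during a bounded time. A Herglotz field $h$ is \emph{tame}, with end time $T>0$, if $h(\cdot,t)=h^0$ for $t>T$ and there are times $0=t_0<\dots<t_N=T$ such that the restriction of $h$ to each $\mathbb{B}^n\times(t_{i-1},t_i)$ extends continuously to $\mathbb{B}^n\times[t_{i-1},t_i]$.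

\begin{lemma}\label{lem:tame}
Let $h$ be a tame field on $\mathbb{B}^n$ with end time $T$ and flow $v$, and let $v^0$ be the flow of $h^0$.
\begin{enumerate}
\item[(a)] We have $|v(z,t)|\le|z|$, and $e^tv(\cdot,t)$ converges locally uniformly to $f=e^TF(v(\cdot,T))$, which belongs to $S^0(\mathbb{B}^n)$. For $h=h^0$ we have $e^tF(v^0(z,t))=F(z)$ for all $t$, and $f=F$.
\item[(b)] Let $r<1$, let $\Lambda$ be a Lipschitz constant of $h^0$ on $\{|z|\le r\}$, and suppose $|h-h^0|\le\varepsilon$ on $\{|z|\le r\}\times[0,T]$. Then $|v-v^0|\le\varepsilon Te^{\Lambda T}$ on the same set.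
\end{enumerate}
\end{lemma}

\begin{proof}
(a) On each time interval the field is continuous and holomorphic in $z$, hence, by Cauchy's estimates, locally Lipschitz in $z$ uniformly in $t$. By the Picard--Lindel\"of theorem the solution of \eqref{eq:ode} is unique, depends holomorphically on $z$, and exists as long as it stays in a compact subset of the ball; two solutions that meet at some time coincide. Since $|v|$ does not increase, $v$ exists for all $t$, and $v(\cdot,t)$ is univalent. The matrix $D(t)=dv(\cdot,t)_0$ solves $\dot D=-D$, $D(0)=\mathrm{id}$, so $D(t)=e^{-t}\mathrm{id}$.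

On any time interval where $\dot v=-p(v_1)v$,
\[
\frac{d}{dt}F(v)=-p(v_1)F(v)\Big(1+\frac{2v_1}{1-v_1}\Big)=-p(v_1)F(v)\,\frac{1+v_1}{1-v_1}=-F(v).
\]
Hence $e^tF(v(z,t))=f(z)$ for $t\ge T$, and for $h=h^0$ the left side is constant from $t=0$ on. From $v=(1-v_1)^2F(v)$ we get $|v|\le4e^{-t}|f(z)|$ for $t\ge T$, so $v_1\to0$ and $e^tv=(1-v_1)^2f\to f$ locally uniformly. The map $F$ is univalent: $F_1=k(z_1)$ determines $z_1$, and then $z_j=(1-z_1)^2F_j$. So $f$ is univalent, $f(0)=0$ and $df_0=e^TD(T)=\mathrm{id}$; thus $f\in S^0(\mathbb{B}^n)$.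

(b) Both trajectories from a point with $|z|\le r$ stay in $\{|z|\le r\}$, so $|v-v^0|(t)\le\varepsilon T+\Lambda\int_0^t|v-v^0|(s)\,ds$ for $t\le T$, and Gronwall's inequality applies.
\end{proof}

\section{The second and third coefficients of a tame field}\label{sec:formula}

Until Section~\ref{sec:dim} we take $n=2$. For $\theta\in\mathbb{R}$ let
\begin{equation}\label{eq:ptheta}
p_\theta(\zeta)=p(e^{i\theta}\zeta)=1+2\sum_{j\ge1}(-1)^je^{ij\theta}\zeta^j,\qquad \operatorname{Re}p_\theta(\zeta)=\frac{1-|\zeta|^2}{|\zeta+e^{-i\theta}|^2};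
\end{equation}
the real part is the Poisson kernel at the boundary point $-e^{-i\theta}$. The Herglotz representation theorem states that every holomorphic $\phi$ on $\mathbb{D}$ with $\phi(0)=1$ and $\operatorname{Re}\phi\ge0$ has the form $\phi=\int p_\theta\,d\nu(\theta)$ with a Borel probability measure $\nu$ on $(-\pi,\pi]$. For $h\in\mathcal{M}(\mathbb{B}^2)$ it applies to $\phi(\zeta)=h_1(\zeta,0)/\zeta$, since $\operatorname{Re}\langle h(\zeta,0),(\zeta,0)\rangle=|\zeta|^2\operatorname{Re}\phi(\zeta)$; we call $\nu$ the \emph{axis measure} of $h$. The axis measure of the Koebe field is the unit mass at $\theta=0$.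

\begin{lemma}\label{lem:formula}
Let $h$ be a tame field on $\mathbb{B}^2$ and $f$ the map it generates. Let $q_2(t),q_3(t),\alpha(t)$ be the coefficients of $z_1^2,z_1^3,z_1z_2$ in $h_1(\cdot,t)$, and let $\beta(t)$ be the coefficient of $z_1^2$ in $h_2(\cdot,t)$. Then $a_2(f)=-\int_0^\infty e^{-t}q_2\,dt$ and
\begin{equation}\label{eq:a3}
a_3(f)=\Big(\int_0^\infty e^{-t}q_2\,dt\Big)^2-\int_0^\infty e^{-2t}q_3\,dt+\iint_{0\le s<t}\alpha(t)\beta(s)e^{-t-s}\,ds\,dt .
\end{equation}
\end{lemma}

\begin{proof}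
Write $e^tv((\zeta,0),t)=(\zeta+X_2\zeta^2+X_3\zeta^3+\cdots,\ W\zeta^2+\cdots)$, with $X_2,X_3,W$ vanishing at $t=0$. These coefficients are Cauchy integrals, so they may be differentiated in $t$ on each interval of continuity. We have $\frac{d}{dt}(e^tv)=-e^t(h(v,t)-v)$. Since $v_1=O(\zeta)$ and $v_2=O(\zeta^2)$, only the monomials $z_1^2,z_1^3,z_1z_2$ of $h_1-z_1$ contribute up to order $\zeta^3$, and only the monomial $z_1^2$ of $h_2-z_2$ contributes to order $\zeta^2$. Thus
\[
\dot X_2=-e^{-t}q_2,\qquad \dot W=-e^{-t}\beta,\qquad \dot X_3=-2e^{-t}q_2X_2-e^{-2t}q_3-e^{-t}\alpha W .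
\]
The first term of $\dot X_3$ is $\frac{d}{dt}X_2^2$. Integrate and let $t\to\infty$; the coefficients of $h$ are bounded in $t$, and $X_j(t)\to a_j(f)$ by Lemma~\ref{lem:tame}(a).
\end{proof}

For the Koebe field $q_2=-2$, $q_3=2$, $\alpha=\beta=0$, so $a_2=2$ and $a_3=4-1=3$. In general \eqref{eq:ptheta} gives $q_2=-2\int e^{i\theta}d\nu_t$ and $q_3=2\int e^{2i\theta}d\nu_t$, where $\nu_t$ is the axis measure at time $t$. The coefficient $a_2$ sees only the axis measure, and $|q_2|\le2$ gives $|a_2|\le2$. Suppose next that $\alpha\equiv0$ or $\beta\equiv0$, and put $\gamma_t=\int\cos^2\theta\,d\nu_t\in[0,1]$. Then $(\operatorname{Re}q_2)^2\le4\gamma_t$ by the Cauchy--Schwarz inequality, and $\operatorname{Re}q_3=4\gamma_t-2$. Using $\operatorname{Re}w^2\le(\operatorname{Re}w)^2$ and the Cauchy--Schwarz inequality for the probability measure $e^{-t}dt$,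
\[
\operatorname{Re}a_3\le\int_0^\infty\big(e^{-t}(\operatorname{Re}q_2)^2-e^{-2t}\operatorname{Re}q_3\big)\,dt\le\int_0^\infty\big(4(e^{-t}-e^{-2t})+2e^{-2t}\big)\,dt=3 .
\]
So a tame field with $\operatorname{Re}a_3>3$ must owe this to the double integral in \eqref{eq:a3}: at time $s$ the term $\beta z_1^2$ pushes the trajectory off the axis, and at a later time $t$ the term $\alpha z_1z_2$ returns the displacement to the first coordinate.

\section{Coupling the variables at small cost}\label{sec:field}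

We write $z=(\zeta,y)$ and $P=\operatorname{Re}p(\zeta)=(1-|\zeta|^2)/|1+\zeta|^2$, so that $\operatorname{Re}\langle h^0,z\rangle=|z|^2P$.

\subsection*{Why coupling costs}
As $\zeta$ approaches a point of the unit circle other than $-1$, the margin $P$ decays like $1-|\zeta|^2$, while $|y|$ may be as large as $\sqrt{1-|\zeta|^2}$. A term linear in $y$ therefore overwhelms $P$. For instance, for $h=h^0+\eta(z_1z_2,0)$ with $\eta>0$ we have $\operatorname{Re}\langle h,z\rangle=|z|^2P+\eta|\zeta|^2\operatorname{Re}y$, and at $\zeta=r\in(0,1)$, $y=-\frac12\sqrt{1-r^2}$ this is at most $(1-r)-\frac12\eta r^2\sqrt{1-r}$, which is negative for $r$ near $1$. The deficit is small, however. In the ball $|y|^2\le1-|\zeta|^2$, that is,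
\begin{equation}\label{eq:ball}
\frac{|y|^2}{|1+\zeta|^2}\le P,
\end{equation}
so $\eta|y|\le\frac14P+\eta^2|1+\zeta|^2$. The deficit is of order $\eta^2$ and can be covered by moving mass of order $\eta^2$ of the axis measure from $\theta=0$ to other angles. This changes the first two terms of \eqref{eq:a3} by order $\eta^2$, the same order as the gain. But the gain is bilinear in $(\alpha,\beta)$: if one coupling could be made almost free, we could take it with a large amplitude and win.

\subsection*{An almost free coupling}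
The infinitesimal rotation $(z_2,-z_1)$ is tangent to spheres: $\langle(y,-\zeta),(\zeta,y)\rangle=2i\operatorname{Im}(y\bar\zeta)$ has real part zero. Being linear, it violates the normalization, so we multiply it by a holomorphic function $\psi(z_1)$ with $\psi(0)=0$. Then
\begin{equation}\label{eq:rot}
\operatorname{Re}\langle\psi(\zeta)(y,-\zeta),z\rangle=-2\operatorname{Im}\psi(\zeta)\operatorname{Im}(y\bar\zeta),
\end{equation}
and we want $\operatorname{Im}\psi$ to vanish on the unit circle. If $\psi$ is also continuous on the closed disc, the maximum principle for $\operatorname{Im}\psi$ makes it constant; so $\psi$ needs a singularity, and the place for it is $-1$, where $P$ is large. Consider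
\[
\psi_\lambda(\zeta)=\frac{\zeta}{(1+\lambda\zeta)^2}\qquad(0<\lambda\le1).
\]
From $\zeta(1+\lambda\bar\zeta)^2=\zeta+2\lambda|\zeta|^2+\lambda^2|\zeta|^2\bar\zeta$ we obtain
\begin{equation}\label{eq:impsi}
\operatorname{Im}\psi_\lambda(\zeta)=\frac{(1-\lambda^2|\zeta|^2)\operatorname{Im}\zeta}{|1+\lambda\zeta|^4}.
\end{equation}
For $\lambda=1$ this is $P\operatorname{Im}\zeta/|1+\zeta|^2$, a multiple of $P$; but the pole is slightly too strong. Indeed, for $h=h^0+\eta\psi_1(z_1)(z_2,-z_1)$ with $\eta>0$, take $\zeta=-1+\varepsilon(1+i)$ and $y$ with $|y|=\sqrt\varepsilon$, $\operatorname{Im}(y\bar\zeta)=|y||\zeta|$. For $\varepsilon<\frac12$ the point is in the ball, since $1-|\zeta|^2=2\varepsilon(1-\varepsilon)$, and $\operatorname{Re}\langle h,z\rangle=P\,(|z|^2-\eta|\zeta|\varepsilon^{-1/2})<0$ for small $\varepsilon$. We therefore take $\lambda<1$, pay for the part of \eqref{eq:impsi} that does not vanish on the circle, and show that the price tends to $0$ as $\lambda\to1$.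

\subsection*{The fields}
Fix $T>0$, $\lambda\in(0,1)$, and real functions $c,g$ on $[0,\infty)$ that vanish for $t>T$ and are continuous except for finitely many jumps. Put
\[
\rho_t(\theta)=\frac{64\,c(t)^2(1-\lambda^2)^2}{|1-\lambda e^{i\theta}|^4}+4g(t)^2,\qquad \pi_t=\frac1{2\pi}\int_{-\pi}^{\pi}\rho_t(\theta)\,p_\theta\,d\theta,\qquad \mu_t=\pi_t(0)=\frac1{2\pi}\int_{-\pi}^{\pi}\rho_t\,d\theta,
\]
and, for real $\eta$,
\begin{equation}\label{eq:field}
h^\eta(z,t)=p(z_1)z+\eta\,c(t)\psi_\lambda(z_1)(z_2,-z_1)+\eta\,g(t)(z_1z_2,0)+\eta^2\big(z_1(\pi_t-\mu_tp)(z_1),0\big).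
\end{equation}
The last term removes mass $\eta^2\mu_t$ from $\theta=0$ and redistributes it with density $\eta^2\rho_t/2\pi$; the density is chosen to match the deficits (ii) and (iii) in the next proof.

\begin{lemma}\label{lem:positive}
There is $\eta_1>0$, depending on $\lambda,c,g$, such that $h^\eta$ is a tame field with end time $T$ for $|\eta|\le\eta_1$. The maps $f^\eta\in S^0(\mathbb{B}^2)$ generated by $h^\eta$ converge to $F$ locally uniformly as $\eta\to0$.
\end{lemma}

\begin{proof}
Each $h^\eta(\cdot,t)$ is holomorphic, and $h^\eta(0,t)=0$, $dh^\eta(\cdot,t)_0=\mathrm{id}$ because $\psi_\lambda$ and $\pi_t-\mu_tp$ vanish at $0$. The field is a polynomial in $c(t),g(t)$ whose coefficients are fixed holomorphic maps, and it equals $h^0$ for $t>T$. It remains to prove the inequality defining $\mathcal{M}$. Let $R=\operatorname{Re}\pi_t(\zeta)$. Since $c,g,\eta$ are real, \eqref{eq:rot} gives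
\[
\operatorname{Re}\langle h^\eta,z\rangle=|z|^2P+\eta^2|\zeta|^2(R-\mu_tP)-2\eta c\operatorname{Im}\psi_\lambda(\zeta)\operatorname{Im}(y\bar\zeta)+\eta g|\zeta|^2\operatorname{Re}y .
\]
To extract a factor $|\zeta|^2$ and record that $\operatorname{Im}\zeta$ is small near $-1$, we use $|\operatorname{Im}\zeta|=|\operatorname{Im}(\bar\zeta(1+\zeta))|\le|\zeta||1+\zeta|$. With \eqref{eq:impsi} this yields $\operatorname{Re}\langle h^\eta,z\rangle\ge|\zeta|^2X$, where
\[
X=(1-\eta^2\mu_t)P+\eta^2R-\frac{2|\eta c||y||1+\zeta|(1-\lambda^2|\zeta|^2)}{|1+\lambda\zeta|^4}-|\eta g||y| .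
\]
Split $1-\lambda^2|\zeta|^2=\lambda^2(1-|\zeta|^2)+(1-\lambda^2)$; the first part vanishes on the circle and the second is small. For $|\zeta|\le1$ we have $|1+\lambda\zeta|\ge1-\lambda$, hence
\begin{equation}\label{eq:compare}
|1+\zeta|\le|1+\lambda\zeta|+(1-\lambda)\le2|1+\lambda\zeta| .
\end{equation}
Put $a=|y|/|1+\zeta|$, so $a^2\le P$ by \eqref{eq:ball}; this is where the geometry of the ball enters. The three negative contributions are estimated as follows.

(i) Since $|y|\le1$ and $1-|\zeta|^2=|1+\zeta|^2P$, \eqref{eq:compare} gives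
\[
\frac{2|\eta c||y||1+\zeta|\lambda^2(1-|\zeta|^2)}{|1+\lambda\zeta|^4}\le\frac{2|\eta c||1+\zeta|^3P}{|1+\lambda\zeta|^4}\le\frac{16|\eta c|}{1-\lambda}\,P .
\]

(ii) With $b=|\eta c||1+\zeta|^2(1-\lambda^2)/|1+\lambda\zeta|^4$, the inequality $2ab\le\frac14a^2+4b^2$ and \eqref{eq:compare} give
\[
\frac{2|\eta c||y||1+\zeta|(1-\lambda^2)}{|1+\lambda\zeta|^4}=2ab\le\frac14P+\frac{64\,\eta^2c^2(1-\lambda^2)^2}{|1+\lambda\zeta|^4}.
\]

(iii) $|\eta g||y|=a\,|\eta g||1+\zeta|\le\frac14a^2+\eta^2g^2|1+\zeta|^2\le\frac14P+4\eta^2g^2$.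

Now substitute $x=-e^{-i\theta}$ in the definition of $\pi_t$. Then $|1-\lambda e^{i\theta}|=|1+\lambda x|$, and by \eqref{eq:ptheta} $R$ is the Poisson integral of the boundary function $64c^2(1-\lambda^2)^2|1+\lambda x|^{-4}+4g^2$. A function $\phi$ holomorphic near the closed disc is the Poisson integral of its boundary values, so by the Cauchy--Schwarz inequality $|\phi|^2$ is at most the Poisson integral of $|\phi(x)|^2$. With $\phi=(1+\lambda\zeta)^{-2}$ we get $R\ge64c^2(1-\lambda^2)^2|1+\lambda\zeta|^{-4}+4g^2$, so $\eta^2R$ absorbs the last terms of (ii) and (iii), and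
\[
X\ge\Big(\frac12-\eta^2\mu_t-\frac{16|\eta c(t)|}{1-\lambda}\Big)P .
\]
As $\lambda<1$ and $c,g$ are bounded, $\mu_t$ is bounded in $t$, so $X\ge0$ for all $t$ when $|\eta|\le\eta_1$.

Finally, $|h^\eta-h^0|=O(\eta)$ uniformly on $\{|z|\le r\}\times[0,T]$ for each $r<1$. By Lemma~\ref{lem:tame}, the flow $v^\eta$ satisfies $f^\eta-F=e^T\big(F(v^\eta(\cdot,T))-F(v^0(\cdot,T))\big)\to0$ uniformly on $\{|z|\le r\}$.
\end{proof}

\subsection*{The price of the moved mass}
What enters the coefficients is not the amount of mass moved but the numbers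
\[
I_j(t)=\frac1{2\pi}\int_{-\pi}^{\pi}\rho_t(\theta)(1-\cos j\theta)\,d\theta\qquad(j\ge1).
\]
Indeed, \eqref{eq:ptheta} gives $p_\theta-p=2\sum_j(-1)^j(e^{ij\theta}-1)\zeta^j$, and $\rho_t$ is even in $\theta$, so
\begin{equation}\label{eq:Ij}
(\pi_t-\mu_tp)(\zeta)=-2\sum_{j\ge1}(-1)^jI_j(t)\zeta^j .
\end{equation}
The weight $1-\cos j\theta$ vanishes to second order at $\theta=0$, where the first part of $\rho_t$ concentrates.

\begin{lemma}\label{lem:cost}
For all $j\ge1$ and $t\ge0$ we have $0\le I_j\le j^2I_1$ and $I_1\le128(1-\lambda^2)c^2+4g^2$.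
\end{lemma}

\begin{proof}
From $|\sin j\varphi|\le j|\sin\varphi|$ and $1-\cos\theta=2\sin^2(\theta/2)$ we get $0\le1-\cos j\theta\le j^2(1-\cos\theta)$. By \eqref{eq:compare} at $\zeta=-e^{i\theta}$, $1-\cos\theta=\frac12|1-e^{i\theta}|^2\le2|1-\lambda e^{i\theta}|^2$. Hence, by Parseval's identity,
\[
\frac1{2\pi}\int_{-\pi}^{\pi}\frac{(1-\lambda^2)^2(1-\cos\theta)}{|1-\lambda e^{i\theta}|^4}\,d\theta\le\frac{2(1-\lambda^2)^2}{2\pi}\int_{-\pi}^{\pi}\frac{d\theta}{|1-\lambda e^{i\theta}|^2}=2(1-\lambda^2)^2\sum_{j\ge0}\lambda^{2j}=2(1-\lambda^2),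
\]
and $\frac1{2\pi}\int_{-\pi}^{\pi}(1-\cos\theta)\,d\theta=1$.
\end{proof}

\begin{remark}
The mass itself is not small. For $g=0$, Parseval's identity gives $\mu_t=64c^2(1-\lambda^2)^2\sum_{j\ge0}(j+1)^2\lambda^{2j}=64c^2(1+\lambda^2)/(1-\lambda^2)$, which tends to infinity as $\lambda\to1$ when $c\ne0$. The number $\eta_1$ obtained above then tends to $0$, so $\lambda$ must be fixed before $\eta\to0$.
\end{remark}

\section{The third coefficient exceeds three}\label{sec:three}

Since $\psi_\lambda(\zeta)=\zeta+O(\zeta^2)$, \eqref{eq:field} and \eqref{eq:Ij} give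
\[
q_2=-2+2\eta^2I_1,\qquad q_3=2-2\eta^2I_2,\qquad \alpha=\eta(c+g),\qquad \beta=-\eta c .
\]
Put $K=\int_0^Te^{-t}I_1\,dt$ and $x(t)=\int_0^te^{-s}c(s)\,ds$. The double integral in \eqref{eq:a3} equals $-\eta^2\int_0^T(\dot x+e^{-t}g)\,x\,dt$, so Lemma~\ref{lem:formula} yields the exact formula $a_3(f^\eta)=3+Q\eta^2+4K^2\eta^4$ with
\begin{equation}\label{eq:Q3}
Q=-\int_0^T\big(8e^{-t}I_1-2e^{-2t}I_2\big)\,dt-\tfrac12x(T)^2-\int_0^Te^{-t}g(t)x(t)\,dt .
\end{equation}
The first integral is the cost; the remaining terms, the gain, do not depend on $\lambda$. The rotation alone does not suffice: if $g\equiv0$, then $I_2\le4I_1$ shows that the cost integrand is at least $8(e^{-t}-e^{-2t})I_1\ge0$, and $Q\le0$. Formula \eqref{eq:Q3} shows the remedy. Rotate away from the axis and back, so that $x(T)=0$ while $x<0$ in between, and meanwhile let a fixed positive $g$ collect the displacement. Take $T=2$, a constant $M>0$, and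
\[
g(t)=e^t\ \text{ on }[0,2],\qquad c(t)=-Me^t\ \text{ on }[0,1],\qquad c(t)=Me^t\ \text{ on }(1,2].
\]
Then $x(t)=-M\min(t,2-t)$, so $x(2)=0$ and $-\int_0^2e^{-t}gx\,dt=M$. Dropping the term $I_2\ge0$ and using Lemma~\ref{lem:cost},
\[
Q\ge M-8\int_0^2e^{-t}\big(128(1-\lambda^2)M^2+4\big)e^{2t}\,dt=M-\big(1024(1-\lambda^2)M^2+32\big)(e^2-1).
\]
The gain grows with $M$, the cost of $g$ is fixed, and the cost of $c$ is removed by the choice of $\lambda$. For $M=2^8$ and $1-\lambda^2=2^{-24}$ we get $Q>256-36\cdot7=4$, because $e^2-1<7$. Together with Lemma~\ref{lem:positive}, this proves Theorem~\ref{thm:main} for $m=3$, $n=2$, and answers the question in the negative.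

\section{The coefficients of order four and higher}\label{sec:higher}

Let $m\ge4$. Here the rotation alone suffices, so we take $g\equiv0$. We write $[\zeta^m]$ for the coefficient of $\zeta^m$, and $k=k(\zeta)$ when no argument is shown.

\subsection*{Second-order expansion}
The Koebe flow preserves the axis: $v^0((\zeta,0),t)=(V_t(\zeta),0)$ with $\dot V_t=-p(V_t)V_t$ and, by Lemma~\ref{lem:tame}(a), $k(V_t)=e^{-t}k$. Instead of a system of $m$ coefficient equations we follow the single quantity $u=e^tk(v_1)$: it is constant along the Koebe flow, so its derivative isolates the perturbation, and at time $T$ it equals $f_1^\eta$.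

\begin{proposition}\label{prop:expansion}
For $g\equiv0$ and fixed $T,\lambda,c$ we have $a_m(f^\eta)=m+(N_\lambda-L_\lambda)\eta^2+O(\eta^3)$, where
\[
L_\lambda=\int_0^T[\zeta^m]\,k\,\frac{(\pi_t-\mu_tp)(V_t)}{p(V_t)}\,dt,\qquad N_\lambda=-\iint_{0\le s<t\le T}c(t)c(s)\,n_\lambda(t,s)\,ds\,dt,
\]
\[
n_\lambda(t,s)=[\zeta^m]\,k\,\frac{\psi_\lambda(V_t)}{p(V_t)}\,\psi_\lambda(V_s).
\]
Both numbers are real, and $|L_\lambda|\le128\,C(1-\lambda^2)\int_0^Tc^2\,dt$ with $C$ depending only on $m$ and $T$.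
\end{proposition}

\begin{proof}
Let $v(t)=v^\eta((\zeta,0),t)$ with $|\zeta|\le\frac12$, $0\le t\le T$; all $O$-terms are uniform in these ranges. We have $|v|\le\frac12$, and $v_1=V_t+O(\eta)$ by Lemma~\ref{lem:tame}(b). The functions $p$, $1/p$, $\psi_\lambda$, $(1+\lambda\zeta)^{-2}$ and $\pi_t$ are bounded and Lipschitz on $|\zeta|\le\frac12$, uniformly in $t$, so $v_1$ may be replaced by $V_t$ in them at the price of $O(\eta)$.

The second component solves the linear equation $\dot v_2=-p(v_1)v_2+\eta c\,\psi_\lambda(v_1)v_1$ with $v_2(0)=0$. Hence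
\[
v_2(t)=\eta\int_0^tc(s)\,\psi_\lambda(v_1(s))\,v_1(s)\,e^{-\int_s^tp(v_1)}\,ds=\eta V_t\int_0^tc(s)\psi_\lambda(V_s)\,ds+O(\eta^2),
\]
because $V_se^{-\int_s^tp(V)}=V_t$. For the first component, $h_1^\eta=z_1\big[p+\eta^2(\pi_t-\mu_tp)+\eta cz_2(1+\lambda z_1)^{-2}\big]$, and \eqref{eq:koebe} gives $e^tk'(v_1)v_1=u/p(v_1)$. Therefore $\dot u=u-e^tk'(v_1)h_1^\eta=-Au$ with
\[
A=\eta^2\,\frac{(\pi_t-\mu_tp)(v_1)}{p(v_1)}+\frac{\eta c\,v_2}{p(v_1)(1+\lambda v_1)^2}=\eta^2B+O(\eta^3),
\]
\[
B=\frac{(\pi_t-\mu_tp)(V_t)}{p(V_t)}+c(t)\,\frac{\psi_\lambda(V_t)}{p(V_t)}\int_0^tc(s)\psi_\lambda(V_s)\,ds .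
\]
Since $u(0)=k$, we obtain $f_1^\eta(\zeta,0)=u(T)=k\,e^{-\int_0^TA}=k-\eta^2k\int_0^TB\,dt+O(\eta^3)$. Cauchy's formula on $|\zeta|=\frac12$ gives the expansion.

Let $k^{-1}$ be the inverse of $k$ near $0$, a power series with real coefficients and no constant term. Since $V_t=k^{-1}(e^{-t}k)$, each Taylor coefficient of $V_t$ is a real polynomial in $e^{-t}$. With \eqref{eq:Ij}, all series above have real coefficients. Since $kV_t^j=O(\zeta^{j+1})$, \eqref{eq:Ij} also gives
\[
L_\lambda=\sum_{j=1}^{m-1}\int_0^T\ell_j(t)I_j(t)\,dt,\qquad \ell_j(t)=-2(-1)^j[\zeta^m]\,\frac{kV_t^j}{p(V_t)},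
\]
and the $\ell_j$ are continuous and independent of $\lambda$ and $c$. By Lemma~\ref{lem:cost} the bound holds with $C=\sum_{j=1}^{m-1}j^2\max_{[0,T]}|\ell_j|$.
\end{proof}

\subsection*{The limiting gain}
The kernel $n_\lambda(t,s)$ is a polynomial in $\lambda$, $\tau=e^{-t}$ and $\sigma=e^{-s}$, so $n_\lambda\to n_1$ uniformly on $[0,T]^2$ as $\lambda\to1$, while $L_\lambda\to0$. Thus, for fixed $T$ and $c$,
\begin{equation}\label{eq:limit}
\lim_{\lambda\to1}(N_\lambda-L_\lambda)=N:=-\iint_{0\le s<t\le T}c(t)c(s)\,n_1(t,s)\,ds\,dt .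
\end{equation}
The kernel $n_1$ is explicit. From $1+4k(V)=\big((1-V)^2+4V\big)/(1-V)^2=p(V)^{-2}$ and $k(V_t)=\tau k$ we get $p(V_t)=(1+4\tau k)^{-1/2}$, with the branch equal to $1$ at $\zeta=0$. Moreover $\psi_1(V)=V/(1+V)^2=k(V)p(V)^2$. Hence
\[
\frac{\psi_1(V_t)}{p(V_t)}=\frac{\tau k}{(1+4\tau k)^{1/2}},\qquad \psi_1(V_s)=\frac{\sigma k}{1+4\sigma k},
\]
and $n_1(t,s)=\tau\sigma\,\nu(\tau,\sigma)$ with the polynomial
\[
\nu(\tau,\sigma)=[\zeta^m]\,k^3(1+4\tau k)^{-1/2}(1+4\sigma k)^{-1}.
\]
If $\nu$ had the form $\varphi(\tau)\varphi(\sigma)$, then $N$ would be $-\frac12$ times a square; this is what happens for $m=3$, where $\nu\equiv1$. For $m\ge4$ the different exponents $-\frac12$ and $-1$ distinguish the later time from the earlier one, and we detect this with two short pulses.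

Let $T=2$, $t_0\in(0,1)$, $0<\delta<t_0$, $\xi,\omega\in\mathbb{R}$, and from now on $\tau=e^{-t_0}$. Put
\[
c=\frac{\xi}{\delta}\mathbf{1}_{[0,\delta]}+\frac{\omega}{\tau\delta}\mathbf{1}_{[t_0,t_0+\delta]} .
\]
The pairs $s<t$ with $c(t)c(s)\ne0$ form at most two triangles of area $\delta^2/2$, near $(t,s)=(0,0)$ and $(t_0,t_0)$, and a square of area $\delta^2$ near $(t_0,0)$. By continuity of $n_1$, as $\delta\to0$,
\begin{equation}\label{eq:form}
N\to-\tfrac12\big[\nu(1,1)\,\xi^2+2\nu(\tau,1)\,\xi\omega+\nu(\tau,\tau)\,\omega^2\big].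
\end{equation}
If the determinant $\Delta(\tau)=\nu(1,1)\nu(\tau,\tau)-\nu(\tau,1)^2$ is negative, the matrix of the form in brackets has a negative eigenvalue, so the limit is positive for suitable $\xi,\omega$.

For $m=4$ this is visible by hand. As $k^3=\zeta^3+6\zeta^4+\cdots$ and $k^4=\zeta^4+\cdots$, we have $\nu(\tau,\sigma)=6-2\tau-4\sigma$. The bracket in \eqref{eq:form} is $(1-\tau)\,\omega\,(4\xi+6\omega)$, and $\xi=-2$, $\omega=1$ give $N\to1-\tau>0$.

\begin{lemma}\label{lem:delta}
For every $m\ge4$ we have $\Delta(\tau)<0$ for all $\tau<1$ close enough to $1$.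
\end{lemma}

\begin{proof}
Use $(1+4k)^{-1/2}=p(\zeta)$ and put
\[
E=\nu(1,1)=[\zeta^m]\,k^3p^3=[\zeta^m]\frac{\zeta^3}{(1-\zeta^2)^3},\qquad H=[\zeta^m]\,k^4p^5=[\zeta^m]\frac{\zeta^4(1-2\zeta+\zeta^2)}{(1-\zeta^2)^5}.
\]
Differentiating the factors $(1+4\tau k)^{-1/2}$ and $(1+4\sigma k)^{-1}$ gives $\partial_\tau\nu(1,1)=-2H$ and $\partial_\sigma\nu(1,1)=-4H$. The series of $(1-\zeta^2)^{-3}$ and $(1-\zeta^2)^{-5}$ contain exactly the even powers, with positive coefficients.

Let $m\ge4$ be even. Then $E=0$ and $H=[\zeta^{m-4}](1+\zeta^2)(1-\zeta^2)^{-5}>0$. The function $\tau\mapsto\nu(\tau,1)$ has a simple zero at $1$, so $\Delta(\tau)=-\nu(\tau,1)^2<0$ for $\tau\ne1$ near $1$.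

Let $m\ge5$ be odd. Then $E=[\zeta^{m-3}](1-\zeta^2)^{-3}=\binom{(m+1)/2}{2}>0$ and $H=-2[\zeta^{m-5}](1-\zeta^2)^{-5}<0$. We have $\Delta(1)=0$ and
\[
\Delta'(1)=E\,(\partial_\tau\nu+\partial_\sigma\nu)(1,1)-2E\,\partial_\tau\nu(1,1)=E\,(\partial_\sigma\nu-\partial_\tau\nu)(1,1)=-2EH>0,
\]
so $\Delta(\tau)<0$ for $\tau<1$ near $1$. (For $m=3$ one has $H=0$ and $\Delta\equiv0$.)
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} for $m\ge4$, $n=2$]
Choose, in this order: $\tau=e^{-t_0}\in(e^{-1},1)$ with $\Delta(\tau)<0$, by Lemma~\ref{lem:delta}; $\xi,\omega$ making the limit in \eqref{eq:form} positive; $\delta$ so small that $N>0$; and $\lambda<1$ with $Q:=N_\lambda-L_\lambda>0$, by \eqref{eq:limit}. Lemma~\ref{lem:positive} and Proposition~\ref{prop:expansion} give the maps $f^\eta$, $0<\eta\le\eta_1$, with the stated properties.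
\end{proof}

\section{Higher dimensions}\label{sec:dim}

Let $n\ge3$ and $m\ge3$, and let $h^\eta$, $|\eta|\le\eta_1$, be the fields on $\mathbb{B}^2$ chosen above for this $m$. On $\mathbb{B}^n$ define
\[
\tilde h^\eta(z,t)=\big(h^\eta_1(z_1,z_2,t),\,h^\eta_2(z_1,z_2,t),\,z_3p(z_1),\dots,z_np(z_1)\big).
\]
This map vanishes at $0$ with differential the identity. For $z\in\mathbb{B}^n$ the point $(z_1,z_2)$ lies in $\mathbb{B}^2$, so by Lemma~\ref{lem:positive}
\[
\operatorname{Re}\langle\tilde h^\eta,z\rangle=\operatorname{Re}\langle h^\eta(z_1,z_2,t),(z_1,z_2)\rangle+\sum_{j\ge3}|z_j|^2\operatorname{Re}p(z_1)\ge0 .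
\]
Thus $\tilde h^\eta$ is a tame field on $\mathbb{B}^n$ with the same end time $T$, and it differs from the Koebe field by $O(\eta)$ on $\{|z|\le r\}\times[0,T]$. By Lemma~\ref{lem:tame}, with $\tilde v$ its flow, $\tilde f^\eta=e^TF(\tilde v(\cdot,T))$ lies in $S^0(\mathbb{B}^n)$ and tends to $F\in S^0(\mathbb{B}^n)$ locally uniformly. The first two equations of the flow involve only $(\tilde v_1,\tilde v_2)$ and are those of the flow of $h^\eta$, so $\tilde f_1^\eta(z)=e^Tk(\tilde v_1(z,T))=f_1^\eta(z_1,z_2)$. Hence $a_m(\tilde f^\eta)=a_m(f^\eta)=m+Q\eta^2+O(\eta^3)$ with the same $Q>0$.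

In every dimension $n\ge2$ we thus have $\operatorname{Re}a_m>m=a_m(F)$ at maps of $S^0(\mathbb{B}^n)$ arbitrarily close to $F$ in the topology of locally uniform convergence. This gives the last two assertions and completes the proof of Theorem~\ref{thm:main}.

\section{Growth and an upper bound}\label{sec:upper}

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
The lower bound is part of Theorem~\ref{thm:main}. For the upper bound we first show that $|f(z)|\le k(|z|)$ for $f\in S^0(\mathbb{B}^2)$; here the field is an arbitrary Herglotz field.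

Let $h\in\mathcal{M}(\mathbb{B}^2)$ and let $w$ be a unit vector. The function $\phi(\zeta)=\langle h(\zeta w),w\rangle/\zeta$ is holomorphic on $\mathbb{D}$, $\phi(0)=1$, and $|\zeta|^2\operatorname{Re}\phi(\zeta)=\operatorname{Re}\langle h(\zeta w),\zeta w\rangle\ge0$. Harnack's inequality, $U(\zeta)\ge\frac{1-|\zeta|}{1+|\zeta|}U(0)$ for a nonnegative harmonic function $U$ on $\mathbb{D}$, gives $\operatorname{Re}\langle h(z),z\rangle\ge|z|^2p(|z|)$.

Let $v$ be a flow representing $f$, fix $z\ne0$, and put $r(t)=|v(z,t)|$, a nonincreasing function. On the interval where $r>0$ it is locally absolutely continuous, and $r\dot r=-\operatorname{Re}\langle h(v,t),v\rangle\le-r^2p(r)$ a.e. By \eqref{eq:koebe}, $\frac{d}{dt}\log k(r)=\dot r/(rp(r))\le-1$, so $e^tk(r(t))\le k(|z|)$; if $r$ vanishes from some time on, this inequality holds there trivially. Since $r\le k(r)$, we get $e^t|v(z,t)|\le k(|z|)$, and $|f(z)|\le k(|z|)$ in the limit.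

Cauchy's estimate for $f_1(\zeta,0)$ on the circle $|\zeta|=r$ now gives $|a_m(f)|\le r^{1-m}(1-r)^{-2}$. For $r=\frac{m-1}{m+1}$ we have $1-r=\frac{2}{m+1}$, and this is the stated bound.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BR} Filippo Bracci and Oliver Roth, \emph{Support points and the Bieberbach conjecture in higher dimension}, arXiv:1603.01532 (2016).
\end{thebibliography}
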